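# Strict quasi-Lindelöf number, character, and the cardinality of Hausdorff spaces

All cardinal invariants are taken to be infinite cardinals, $\mathfrak c=2^\omega$, and $[S]^{<\omega}$ is the set of finite subsets of $S$. We work in ZFC.

## 1. Spaces colored by finite sets of countable ordinals, and their amalgams

For a space $X$ and $x\in X$, $\chi(x,X)$ is the least cardinality of a local base at $x$, and the character is $\chi(X)=\sup\{\chi(x,X):x\in X\}$. Everything in these notes turns on the following object.

**Definition 1 (colored space).** Let $\theta\ge\omega_1$ be a cardinal. A *colored space of size $\theta$* consists of a Hausdorff space $(K,\tau)$ with $|K|=\theta$ and $\chi(K)\le\mathfrak c$, a set $D\subseteq K$ of isolated points with $|D|=\theta$, and a map $C:K\to[\omega_1]^{<\omega}$ with $C(d)=\emptyset$ for all $d\in D$, such that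

- (C1) $K_a:=\{x\in K:C(x)\subseteq a\}$ is open for every $a\in[\omega_1]^{<\omega}$;
- (C2) if $F\subseteq K$ is closed and uncountable, then $C[F]$ is uncountable.

Condition (C1) says that every $x$ has a neighborhood, namely $K_{C(x)}$, on which all colors are subsets of $C(x)$. (If this holds and $x\in K_a$, then $K_{C(x)}\subseteq K_a$, so $K_a$ is open.) So colors may jump up at a limit point but not down. For example, let $d_0,d_1,\dots$ be isolated points converging to $p$. With $C(d_n)=\emptyset$ and $C(p)=\{5\}$, (C1) holds: if $p\notin K_a$, then $K_a$ consists of isolated points, and if $p\in K_a$, then $K_a$ is everything. With $C(d_n)=\{5\}$ and $C(p)=\emptyset$ it fails, since $K_\emptyset=\{p\}$ is not open.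

Condition (C2) works against (C1). The discrete space $\omega_1$ with $C(\alpha)=\{\alpha\}$ satisfies both, but it has no large $D$ of color $\emptyset$. As soon as $D$ is uncountable, no uncountable subset of $D$ can be closed, and its limit points must carry uncountably many colors.

From a colored space we build a second space, in which a point is known only through a partial function with values in $K$.

**Definition 2 (amalgam).** Let $(K,\tau,D,C)$ be a colored space of size $\theta$ and let $I=\omega\times[\omega_1]^{<\omega}$, so $|I|=\omega_1$. Let $\Phi$ be the set of finite partial functions from $I$ to $K$. Since $\omega_1\le\theta=|K|$, we have $|\Phi|=\theta=|D|$. Fix a surjection $d\mapsto\varphi_d$ from $D$ onto $\Phi$. Let $Y=\omega\times K$. To $y=(i,x)\in Y$ assign a partial function $f_y$ from $I$ to $K$: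

- $f_y(i,a)=x$ for all $a\in[\omega_1]^{<\omega}$ with $C(x)\subseteq a$;
- if $x\in D$, then also $f_y(j,a)=\varphi_x(j,a)$ for all $(j,a)\in\operatorname{dom}\varphi_x$ with $j<i$;
- $f_y$ is undefined at all other elements of $I$.

Give $Y$ the topology with subbase consisting of $Y$ and all sets
$$W(j,a,G)=\{y\in Y:(j,a)\in\operatorname{dom}f_y,\ f_y(j,a)\in G\},\qquad (j,a)\in I,\ G\ \tau\text{-open}.$$
Let $E_i=\mathbb Q+i\sqrt2$ for $i<\omega$. The *amalgam* is
$$X=\{(i,x,z):i\in\omega,\ x\in K,\ z\in E_i\}\subseteq Y\times\mathbb R$$
with the subspace topology.

The two clauses defining $f_y$ speak about first coordinates $=i$ and $<i$, so they never conflict. As an example, let $d\in D$ with $\varphi_d=\{((0,\emptyset),p),\,((3,\{0\}),q)\}$. Then $f_{(2,d)}$ sends $(2,a)$ to $d$ for every $a$, sends $(0,\emptyset)$ to $p$, and is undefined elsewhere; the entry at $(3,\{0\})$ is ignored because $3\ge2$. If $C(x)=\{0,5\}$, then $x\notin D$ and $f_{(2,x)}$ is the constant $x$ on $\{(2,a):\{0,5\}\subseteq a\}$. Thus *a large color makes a point hard to see*: it is visible only at coordinates $(i,a)$ with $a\supseteq C(x)$. A point of $D$, placed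 high enough, can be made to show any finite list of prescribed values at lower coordinates.

What is this for? The amalgam of a colored space is a Hausdorff space with small character, with a strong Lindelöf-type covering property, and with $\theta$ points. Since $\theta$ can be as large as we like, this refutes a cardinal inequality, which we now state.

## 2. The strict quasi-Lindelöf number

**Definition 3.** Let $\kappa$ be an infinite cardinal. A space $X$ *has $(P_\kappa)$* if the following holds. For every closed $F\subseteq X$, every family $\mathcal U$ of open sets of $X$ with $F\subseteq\bigcup\mathcal U$, and every decomposition $\mathcal U=\bigcup_{\alpha<\kappa}\mathcal U_\alpha$, there are $\mathcal V_\alpha\subseteq\mathcal U_\alpha$ with $|\mathcal V_\alpha|\le\kappa$ for every $\alpha<\kappa$ such that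
$$F\subseteq\bigcup\Big\{\overline{\textstyle\bigcup\mathcal V_\alpha}:\alpha<\kappa\Big\}.$$
The *strict quasi-Lindelöf number* $sqL(X)$ is the least infinite $\kappa$ such that $X$ has $(P_\kappa)$.

The closures are taken in $X$, and one closure is taken for each piece of the decomposition. Whoever poses the covering problem chooses the decomposition. Here are the simplest cases.

*Discrete spaces.* Let $X$ be discrete with $|X|=\mu$ infinite. For $\kappa<\mu$, let $F=X$, let $\mathcal U_0$ be the family of all singletons and $\mathcal U_\alpha=\emptyset$ for $\alpha>0$. Any choice of $\mathcal V_\alpha$ covers at most $\kappa$ points, so $(P_\kappa)$ fails. $(P_\mu)$ holds: pick for each point of $F$ one member of $\mathcal U$ containing it, and put it into a $\mathcal V_\alpha$ with that member in $\mathcal U_\alpha$. So $sqL(X)=\mu$.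

*Small Lindelöf degree.* Let $\kappa=L(X)$. A closed $F$ has Lindelöf degree at most $\kappa$, so $F$ is covered by some $\mathcal V\subseteq\mathcal U$ with $|\mathcal V|\le\kappa$. Put $\mathcal V_\alpha=\mathcal V\cap\mathcal U_\alpha$. So $(P_\kappa)$ holds, without even using closures, and $sqL(X)\le L(X)$.

*Small cellularity.* Let $\kappa=c(X)$. For each $\alpha$ take a maximal pairwise disjoint family of nonempty open sets each of which lies in some member of $\mathcal U_\alpha$. It has at most $\kappa$ members. For each of them choose one member of $\mathcal U_\alpha$ containing it, and let $\mathcal V_\alpha$ be the family so chosen. If some $U\in\mathcal U_\alpha$ were not contained in $\overline{\bigcup\mathcal V_\alpha}$, the nonempty open set $U\setminus\overline{\bigcup\mathcal V_\alpha}$ could be added to the disjoint family, against maximality. Hence $\bigcup\mathcal U_\alpha\subseteq\overline{\bigcup\mathcal V_\alpha}$ for every $\alpha$, so $(P_\kappa)$ holds and $sqL(X)\le c(X)$.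

Arhangel'skiĭ's theorem says $|X|\le2^{L(X)\chi(X)}$ for every Hausdorff $X$, and the Hajnal–Juhász inequality says $|X|\le2^{c(X)\chi(X)}$ for every Hausdorff $X$. Since $sqL(X)$ is below both $L(X)$ and $c(X)$, the following question is natural. It comes from Angelo Bella and Santi Spadaro, "A common extension of Arhangel'skii's Theorem and the Hajnal-Juhasz inequality", arXiv:1907.04344 (2019): is
$$|X|\le2^{sqL(X)\cdot\chi(X)}\tag{1}$$
for every Hausdorff space $X$? The answer is no.

**Theorem 1 (ZFC).** For every cardinal $\rho$ there is a Hausdorff space $X$ with $sqL(X)=\omega$, $\chi(X)\le\mathfrak c$ and $|X|\ge\rho$. Taking $\rho=(2^{\mathfrak c})^+$ gives $|X|>2^{\mathfrak c}\ge2^{sqL(X)\cdot\chi(X)}$.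

In particular $|X|$ cannot be bounded at all in terms of $sqL(X)$ and $\chi(X)$: a bound $g(sqL(X),\chi(X))$ would give $|X|\le\sup\{g(\omega,\mu):\mu\le\mathfrak c\}$ for all the spaces of Theorem 1.

There is also a positive result. It is not needed for Theorem 1, but it shows exactly how far the obvious method goes.

**Theorem 2.** Let $X$ be Hausdorff with $(P_\lambda)$, and put $\kappa=\lambda\cdot\chi(X)$. Suppose every $p\in X$ has a local base $\mathcal B_p=\bigcup_{i<\lambda}\mathcal B_{p,i}$ of open sets with $|\mathcal B_p|\le\kappa$, such that for every $i<\lambda$ and every $\mathcal C\subseteq\mathcal B_{p,i}$ with $|\mathcal C|\le\lambda$, the set $\bigcap\mathcal C$ is a neighborhood of $p$ (with $\bigcap\emptyset=X$). Then $|X|\le2^\kappa$. In particular (1) holds if $\chi(X)\le sqL(X)$, or if every point has a local base linearly ordered by inclusion.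

## 3. The closing-off argument, and what it needs from a local base

The sensible first approach to (1) is to close off. Find $F\subseteq X$ with $|F|\le2^\kappa$ that is closed in $X$ and closed under enough operations. If $p\notin F$, cover $F$ by open sets separated from $p$, use the covering property to shrink the cover, and let the closure of $F$ under the operations contradict the existence of $p$. Elementary submodels make this short.

**Recall.** For a large enough cardinal $\Theta$, $H(\Theta)$ is the set of all sets whose transitive closure has size $<\Theta$. $M\prec H(\Theta)$ means that every formula with parameters in $M$ has the same truth value in $M$ and in $H(\Theta)$. For finitely many given elements of $H(\Theta)$ there is $M\prec H(\Theta)$ containing them with $\kappa+1\subseteq M$, $|M|=2^\kappa$, and $M^\kappa\subseteq M$, that is, every function from $\kappa$ to $M$ is an element of $M$. For such an $M$: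

- (E1) if $A\in M$ is nonempty and $|A|\le\kappa$, then $A\subseteq M$, because by elementarity $M$ contains a surjection $g:\kappa\to A$, and $g(\xi)\in M$ for each $\xi<\kappa$ since $\xi\in M$;
- (E2) if $A\subseteq M$ and $|A|\le\kappa$, then $A\in M$, because a nonempty such $A$ is the range of a function from $\kappa$ to $M$, which belongs to $M$, and $\emptyset\in M$;
- (E3) if $X\in M$ and a formula with parameters in $M$ holds of every $x\in X\cap M$, then it holds of every $x\in X$, because $M$ satisfies the universal statement.

**Proof of Theorem 2.**

**Step 1. The candidate set.** Let $M$ be as above with $X$, its topology, $\lambda$, $\kappa$ and the map $p\mapsto\mathcal B_p$ in $M$. Put $F=X\cap M$. If $x\in F$, then $\mathcal B_x\in M$ and $|\mathcal B_x|\le\kappa$, so $\mathcal B_x\subseteq M$ by (E1).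

**Step 2. $F$ is closed, so that $(P_\lambda)$ applies to it.** Let $p\in\overline F$ and enumerate $\mathcal B_p=\{V_\alpha:\alpha<\kappa\}$, repetitions allowed. For $A\in[\kappa]^{<\omega}$ choose $s(A)\in F\cap\bigcap_{\alpha\in A}V_\alpha$, which is possible since a finite intersection of neighborhoods of $p$ is a neighborhood of $p$. The function $s$ has size at most $\kappa$. It is a subset of $M$, since finite subsets of $\kappa$ and points of $F$ are in $M$. So $s\in M$ by (E2). Ordered by inclusion of the indices $A$, $s$ is a net converging to $p$: if $A\ni\alpha$, then $s(A)\in V_\alpha$. Since $X$ is Hausdorff, $p$ is the only limit of $s$. By elementarity $M$ contains a limit of $s$, so $p\in M$, and $p\in F$.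

**Step 3. A cover of $F$ decomposed along $\mathcal B_p$.** Suppose $p\in X\setminus F$. For $i<\lambda$ let
$$\mathcal U_i=\{U\in M:U\text{ open in }X,\ U\cap B=\emptyset\text{ for some }B\in\mathcal B_{p,i}\}.$$
For $x\in F$ we have $x\ne p$, so there are $U\in\mathcal B_x$ and $B\in\mathcal B_p$ with $x\in U$ and $U\cap B=\emptyset$. Then $U\in M$ by Step 1, and $B\in\mathcal B_{p,i}$ for some $i$, so $U\in\mathcal U_i$. Hence $\bigcup_{i<\lambda}\mathcal U_i$ covers $F$. By $(P_\lambda)$ there are $\mathcal V_i\subseteq\mathcal U_i$ with $|\mathcal V_i|\le\lambda$ and $F\subseteq\bigcup_{i<\lambda}\overline{\bigcup\mathcal V_i}$.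

**Step 4. Reflection: the same closures cover $X$.** Each $\mathcal V_i$ is a subset of $M$ of size at most $\lambda\le\kappa$, so $\mathcal V_i\in M$. The sequence $(\mathcal V_i)_{i<\lambda}$ is then itself a subset of $M$ of size at most $\kappa$, so it belongs to $M$. Every $x\in X\cap M$ lies in $\bigcup_{i<\lambda}\overline{\bigcup\mathcal V_i}$. By (E3), $X=\bigcup_{i<\lambda}\overline{\bigcup\mathcal V_i}$.

**Step 5. But $p$ is not covered.** Fix $i$. For $V\in\mathcal V_i$ choose $B_V\in\mathcal B_{p,i}$ with $V\cap B_V=\emptyset$. The family $\{B_V:V\in\mathcal V_i\}\subseteq\mathcal B_{p,i}$ has size at most $\lambda$, so by hypothesis $\bigcap_{V\in\mathcal V_i}B_V$ is a neighborhood of $p$. It is disjoint from $\bigcup\mathcal V_i$. So $p\notin\overline{\bigcup\mathcal V_i}$ for every $i$, contradicting Step 4. Hence $X=F\subseteq M$ and $|X|\le2^\kappa$.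

**Step 6. The special cases.** Let $\lambda=sqL(X)$. If $\chi(X)\le\lambda$, write a local base of open sets of size at most $\lambda$ at $p$ as $\bigcup_{i<\lambda}\mathcal B_{p,i}$ with $|\mathcal B_{p,i}|\le1$. The intersection of a subfamily of $\mathcal B_{p,i}$ is then $X$ or a member of the base, so the hypothesis holds.

Now suppose each point has a linearly ordered local base, and fix $p$. Replacing members by their interiors keeps the base linearly ordered, so assume its members are open. A linear order has a well-ordered cofinal subset whose type is $1$ or an infinite regular cardinal. Applied to reverse inclusion, this gives a strictly decreasing local base $\{V_\alpha:\alpha<\mu\}$ with $\mu=1$ or $\mu$ infinite regular.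

In the latter case $\mu\le\chi(p,X)$. Indeed, take fewer than $\mu$ neighborhoods of $p$. Each contains some $V_\alpha$, so by regularity one $V_\beta$ is contained in all of them. Then none of them is contained in $V_{\beta+1}\subsetneq V_\beta$, so they do not form a local base. Hence $\mu\le\kappa$ in all cases. If $\mu\le\lambda$, split the base into sets $\mathcal B_{p,i}$ with at most one element each, as before. If $\mu>\lambda$, let $\mathcal B_{p,i}$ be the whole base for every $i<\lambda$: by regularity of $\mu$, any $\lambda$ members contain a common $V_\beta$, so their intersection is a neighborhood of $p$. $\blacksquare$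

**Where it stops.** Step 5 is the only place where the shape of the local base is used. Say $sqL(X)=\omega$ and $\chi(p,X)=\omega_1$. The separating sets $B$ run over $\omega_1$ sets, and we may sort them into only countably many classes. Some class is uncountable, and countably many members of one class need not have a neighborhood of $p$ as intersection. Using $\omega_1$ classes with one member each would repair Step 5, but that requires $(P_{\omega_1})$, while we are given only $(P_\omega)$. We shall see in Section 10 that $(P_\omega)$ does not imply $(P_{\mathfrak c})$, so this gap cannot be closed. For spaces with $\chi(X)\le sqL(X)$ there is no gap, and a counterexample must have $sqL(X)<\chi(X)$.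

## 4. The amalgam of a colored space

**Proposition 1.** If $(K,\tau,D,C)$ is a colored space of size $\theta$ and $X$ is its amalgam, then $X$ is Hausdorff, $|X|=\theta$, $\chi(X)\le\mathfrak c$ and $sqL(X)=\omega$.

The mechanism is this. Suppose a set of points at level $i$ of $X$ carries infinitely many colors. A basic neighborhood of another point $(i,\xi,z)$ inspects only finitely many coordinates $(j,a)$, and the sets $a$ occurring have a finite union $b$. Among infinitely many colors one is not contained in $b$. A point $r$ with that color is visible only at coordinates the neighborhood does not inspect, so no conflict is possible, and a point of $D$ one level higher satisfies both sets of requirements. This makes the union of countably many neighborhoods dense near a whole level. The common point lies outside the level, which is allowed because the closures in Definition 3 are taken in $X$.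

**Lemma 1.** (i) $\chi(Y)\le\mathfrak c$. (ii) If $x\ne x'$, then $(i,x)$ and $(i,x')$ have disjoint neighborhoods in $Y$. (iii) For each $i$ the map $x\mapsto(i,x)$ from $(K,\tau)$ to $Y$ is continuous.

*Proof.* (i) At $y$ use finite intersections of $Y$ and sets $W(j,a,G)$ with $(j,a)\in\operatorname{dom}f_y$ and $G$ from a local base of size at most $\mathfrak c$ at $f_y(j,a)$. If $y\in W(j,a,G')$, then $(j,a)\in\operatorname{dom}f_y$ and $f_y(j,a)\in G'$. Choosing $G\subseteq G'$ from the local base gives $W(j,a,G)\subseteq W(j,a,G')$. There are at most $\omega_1\cdot\mathfrak c=\mathfrak c$ such sets, hence at most $\mathfrak c$ finite intersections.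

(ii) Take disjoint $\tau$-open $G\ni x$, $G'\ni x'$ and let $a=C(x)\cup C(x')$. Then $f_{(i,x)}(i,a)=x$ and $f_{(i,x')}(i,a)=x'$, so $(i,x)\in W(i,a,G)$ and $(i,x')\in W(i,a,G')$. A point $y$ in both would have $f_y(i,a)\in G\cap G'=\emptyset$.

(iii) The preimage of $W(j,a,G)$ is $\{x\in G:C(x)\subseteq a\}=G\cap K_a$ if $j=i$, which is open by (C1). If $j<i$, only points $x\in D$ can have $(j,a)\in\operatorname{dom}f_{(i,x)}$, so the preimage is a subset of $D$, which is open because points of $D$ are isolated. If $j>i$, it is empty. $\square$

The factor $\mathbb R$ is needed because $Y$ itself is not Hausdorff. Take any $\xi\in K$ and $d\in D$ with $\varphi_d=\emptyset$. A basic neighborhood of $(0,\xi)$ imposes finitely many conditions at coordinates $(0,a)$, all satisfied by the value $\xi$. A basic neighborhood of $(1,d)$ imposes finitely many conditions at coordinates $(1,a)$, all satisfied by the value $d$. These requirements form some $\varphi\in\Phi$ with domain in $\{0,1\}\times[\omega_1]^{<\omega}$, and if $\varphi_{d'}=\varphi$, then $(2,d')$ lies in both neighborhoods. So different levels of $Y$ must be separated by other means, yet without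 destroying the common points we want. Disjoint dense subsets of $\mathbb R$ do this.

**Proof of Proposition 1.**

**Step 1. Size, character, separation.** The $E_i$ are countable and dense in $\mathbb R$. They are pairwise disjoint, since $q+i\sqrt2=q'+j\sqrt2$ with $i\ne j$ and $q,q'\in\mathbb Q$ would make $\sqrt2$ rational. So $|X|=\omega\cdot\theta\cdot\omega=\theta$. By Lemma 1(i), $\chi(X)\le\mathfrak c\cdot\omega=\mathfrak c$. Two points of $X$ with different third coordinates are separated by $\mathbb R$. If two distinct points have the same third coordinate $z$, they have the same $i$ because the $E_i$ are disjoint. Hence they have different $x$, and Lemma 1(ii) separates them.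

**Step 2. Reduction of $(P_\omega)$ to one slice.** Let $F\subseteq X$ be closed and $\mathcal U=\bigcup_{n<\omega}\mathcal U_n$ a family of open sets with $F\subseteq\bigcup\mathcal U$. $X$ is the union of the countably many slices $X_{i,z}=\{i\}\times K\times\{z\}$, $i<\omega$, $z\in E_i$. It suffices to find, for each fixed $(i,z)$, countable $\mathcal V_n\subseteq\mathcal U_n$ with
$$F\cap X_{i,z}\subseteq\bigcup_n\overline{\textstyle\bigcup\mathcal V_n}.\tag{2}$$
For each $n$ one then takes the union of the countably many families obtained; enlarging $\mathcal V_n$ only enlarges the closure. Fix $(i,z)$ and let $T=\{x\in K:(i,x,z)\in F\}$. By Lemma 1(iii) the map $x\mapsto(i,x,z)$ into $X$ is continuous, so $T$ is $\tau$-closed.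

**Step 3. Countable slices.** If $T$ is countable, choose for each point of $F\cap X_{i,z}$ one member of $\mathcal U$ containing it, and place it in $\mathcal V_n$ for some $n$ with that member in $\mathcal U_n$. Then (2) holds.

**Step 4. Choosing the sets for an uncountable slice.** Let $T$ be uncountable. By (C2), $C[T]$ is uncountable. For $x\in T$ pick $n(x)<\omega$ and $U_x\in\mathcal U_{n(x)}$ with $(i,x,z)\in U_x$. Since $C[T]=\bigcup_nC[\{x\in T:n(x)=n\}]$, some $n$ makes $C[\{x\in T:n(x)=n\}]$ uncountable. So we can choose $r_k\in T$ ($k<\omega$) with $n(r_k)=n$ and with the $C(r_k)$ pairwise distinct and nonempty. Put $\mathcal V_n=\{U_{r_k}:k<\omega\}$ and $\mathcal V_m=\emptyset$ for $m\ne n$.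

**Step 5. The chosen sets are dense near the whole slice.** We claim
$$X_{i,z}\subseteq\overline{\textstyle\bigcup_kU_{r_k}},\tag{3}$$
which implies (2). Let $\xi\in K$ and let $(N\times O)\cap X$ be a basic neighborhood of $(i,\xi,z)$. Here $O\ni z$ is open in $\mathbb R$ and $N=\bigcap_{l<m}W(j_l,a_l,G_l)$ (with $N=Y$ if $m=0$), where $(j_l,a_l)\in\operatorname{dom}f_{(i,\xi)}$ and $f_{(i,\xi)}(j_l,a_l)\in G_l$. By the definition of $f_{(i,\xi)}$ we have $j_l\le i$.

Let $b=\bigcup_{l<m}a_l$. This finite set has only finitely many subsets, and the $C(r_k)$ are distinct, so there is $k$ with $C(r_k)\not\subseteq b$. Write $r=r_k$. Since $C(r)\ne\emptyset$, we have $r\notin D$, and so $\operatorname{dom}f_{(i,r)}=\{(i,c):C(r)\subseteq c\}$, with constant value $r$. As $U_r$ is an open neighborhood of $(i,r,z)$, it contains $(N'\times O')\cap X$ for some open $O'\ni z$ and some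
$$N'=\bigcap_{l<m'}W(i,b_l,G'_l),\qquad C(r)\subseteq b_l,\quad r\in G'_l.$$
No $(i,b_l)$ equals any $(j_{l'},a_{l'})$: $C(r)\subseteq b_l$, but $C(r)\not\subseteq a_{l'}$ because $a_{l'}\subseteq b$. Therefore
$$\varphi(j_l,a_l)=f_{(i,\xi)}(j_l,a_l)\ (l<m),\qquad\varphi(i,b_l)=r\ (l<m')$$
defines an element $\varphi$ of $\Phi$. Repeated coordinates within the first group receive the same value of $f_{(i,\xi)}$, those within the second receive $r$, and the groups share no coordinate. The domain of $\varphi$ lies in $\{0,\dots,i\}\times[\omega_1]^{<\omega}$.

Choose $d\in D$ with $\varphi_d=\varphi$ and put $y=(i+1,d)$. Every coordinate in $\operatorname{dom}\varphi$ has first entry $<i+1$, so $f_y$ extends $\varphi$, and hence $y\in N\cap N'$. The set $O\cap O'$ is open and contains $z$, so by density there is $z'\in E_{i+1}\cap O\cap O'$. Then $(i+1,d,z')\in X$ lies in $(N\times O)\cap(N'\times O')\cap X\subseteq(N\times O)\cap U_r$. This proves (3). So $X$ has $(P_\omega)$, and $sqL(X)=\omega$. $\square$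

What remains is to produce colored spaces.

**Proposition 2.** If $\theta^\omega=\theta\ge2^{\mathfrak c}$, then there is a colored space of size $\theta$.

**Proof of Theorem 1 from Propositions 1 and 2.** Given $\rho$, let $\theta=2^{\max(\rho,\mathfrak c)}$. Then $\theta\ge\rho$, $\theta\ge2^{\mathfrak c}$, and $\theta^\omega=2^{\max(\rho,\mathfrak c)\cdot\omega}=\theta$. The amalgam of a colored space of size $\theta$ is Hausdorff, with $sqL(X)=\omega$, $\chi(X)\le\mathfrak c$ and $|X|=\theta\ge\rho$. For $\rho=(2^{\mathfrak c})^+$ we get $|X|>2^{\mathfrak c}\ge2^{sqL(X)\cdot\chi(X)}$. $\blacksquare$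

## 5. A coloring of $\omega^*$ in which every infinite set has limits of every color

Condition (C2) asks that sets with few colors have limit points with many colors. We get these limits from $\beta\omega$, where infinite sets have an enormous supply of them.

Recall that $\beta\omega$ is the compact Hausdorff space of ultrafilters on $\omega$, with basic clopen sets $\{h:A\in h\}$ for $A\subseteq\omega$. Points of $\omega$ are identified with principal ultrafilters, and $\omega^*$ is the set of free ones. For a countably infinite set $B$, $\beta B$ is defined likewise. Pospíšil's theorem says $|\beta\omega|=2^{\mathfrak c}$.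

**Lemma 2.** Every infinite closed subset $P$ of $\beta\omega$ has cardinality $2^{\mathfrak c}$.

*Proof.* By Pospíšil's theorem it suffices to find $2^{\mathfrak c}$ points in $P$.

*A discrete sequence.* We recall why an infinite Hausdorff space $Z$ contains a countably infinite discrete subspace. Take disjoint nonempty open $U,V\subseteq Z$. If $Z\setminus\overline U$ is infinite, then $U$ is a nonempty open set disjoint from the infinite open set $Z\setminus\overline U$. If $Z\setminus\overline U$ is finite, then $\overline U$ is infinite. Then $U$ is infinite too, since a finite $U$ would be closed. So $V$ is a nonempty open set disjoint from the infinite open set $U$. In either case there are a point $h_0$, an open $O_0\ni h_0$, and an infinite open $Z_1$ disjoint from $O_0$. Repeat inside $Z_1$, and so on. We get infinite open sets $Z=Z_0\supseteq Z_1\supseteq\cdots$ and open $O_k\subseteq Z_k$ with $h_k\in O_k$ and $O_k\cap Z_{k+1}=\emptyset$. If $j>k$, then $h_j\in Z_{k+1}$, so $h_j\notin O_k$. If $j<k$, then $O_k\subseteq Z_{j+1}$ is disjoint from $O_j\ni h_j$. So the $h_k$ are distinct and form a discrete subspace.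

*Disjointification.* Apply this to $P$. By discreteness pick $B_k\in h_k$ with $B_k\notin h_j$ for $j\ne k$, and put $A_k=B_k\setminus\bigcup_{j<k}B_j$. Since $B_j\notin h_k$ for $j<k$, we have $A_k\in h_k$. The $A_k$ are pairwise disjoint.

*Many limits.* For $v\in\beta\omega$ let
$$h_v=\{A\subseteq\omega:\{k:A\in h_k\}\in v\}.$$
This is an ultrafilter, because $A\mapsto\{k:A\in h_k\}$ respects intersections, complements and inclusion, sends $\emptyset$ to $\emptyset$, and $v$ is an ultrafilter. It lies in the closure of $\{h_k:k<\omega\}$: if $A\in h_v$, then $\{k:A\in h_k\}\in v$ is nonempty. So $h_v\in P$. If $v\ne v'$, take $S\in v\setminus v'$ and let $A=\bigcup_{j\in S}A_j$. If $k\in S$, then $A\supseteq A_k$, so $A\in h_k$. If $k\notin S$, then $A\cap A_k=\emptyset$, so $A\notin h_k$. Thus $\{k:A\in h_k\}=S$, and $A\in h_v\setminus h_{v'}$. So $v\mapsto h_v$ is injective from $\beta\omega$ into $P$. $\square$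

**Lemma 3.** There is $e:\omega^*\to[\omega_1]^{<\omega}$ such that for every countably infinite $H\subseteq\beta\omega$ and every $a\in[\omega_1]^{<\omega}$ there is $p\in\omega^*\cap\overline H$ with $e(p)=a$.

*Proof.* There are $(2^{\mathfrak c})^\omega\cdot\omega_1=2^{\mathfrak c}$ pairs $(H,a)$. Enumerate them as $(H_\zeta,a_\zeta)$, $\zeta<2^{\mathfrak c}$. By Lemma 2, $|\overline{H_\zeta}|=2^{\mathfrak c}$, and removing the countable set $\omega$ leaves $|\overline{H_\zeta}\cap\omega^*|=2^{\mathfrak c}$. At stage $\zeta$ fewer than $2^{\mathfrak c}$ points have been used, so we can choose $p_\zeta\in\overline{H_\zeta}\cap\omega^*$ distinct from all $p_\eta$, $\eta<\zeta$. Put $e(p_\zeta)=a_\zeta$, and $e=\emptyset$ elsewhere. This is well defined because the $p_\zeta$ are distinct. $\square$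

## 6. One layer of ultrafilters, and its uncountable closed set of one color

The first thing to try is to add limit points to $D$ once. Let $|D|=\theta$, where $\theta$ is as in Proposition 2. Let $\mathcal A_0$ be a maximal family of countably infinite subsets of $D$ with pairwise finite intersections. For every $B\in\mathcal A_0$ glue a copy of $\beta B$ onto $B$: add points $(B,u)$ for free ultrafilters $u$ on $B$, with basic neighborhoods $T\cup\{(B,v):T\in v\}$, $T\in u$. Color $(B,u)$ by $e$ through a bijection $\omega\to B$, and give $D$ color $\emptyset$. By maximality every infinite subset of $D$ meets some $B$ in an infinite set, and then Lemma 3 gives it limits of all colors. So $D$ no longer obstructs (C2).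

The new points do. For each $B\in\mathcal A_0$ choose a point $(B,u_B)$ of color $\emptyset$, which exists by Lemma 3, and let $F=\{(B,u_B):B\in\mathcal A_0\}$. All of $F$ has one color. $F$ is closed: points of $D$ are isolated, and if $v\ne u_B$, take $T\in v\setminus u_B$; then the neighborhood $T\cup\{(B,w):T\in w\}$ of $(B,v)$ misses $F$. Making more sets open, as needed for (C1), keeps $F$ closed. And $F$ is uncountable: if $\mathcal A_0$ were countable, $D\setminus\bigcup\mathcal A_0$ would be infinite, and a countably infinite subset of it could be added to $\mathcal A_0$. So (C2) fails, exactly because infinite sets of new points coming from different $B$'s have no limits.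

The repair is to add limits to the new points as well, and to repeat this $\omega$ times. One precaution is needed for the Hausdorff property. Suppose at the second stage we used an infinite $B$ contained in the single group $B'^*=\{(B',w):w\text{ free on }B'\}$, and let $u$ be a free ultrafilter on $B$. The new point $(B,u)$ could not be separated from the old point $(B',v)$, where $v=\{A\subseteq B':\{(B',w)\in B:A\in w\}\in u\}$. (This $v$ is free, since a finite $A$ belongs to no free $w$.) Indeed a neighborhood of $(B',v)$ contains $\{(B',w)\in B:A\in w\}\in u$ for some $A\in v$, a neighborhood of $(B,u)$ contains some $T\in u$, and two members of $u$ meet. Infinite subsets of one group already have their limits inside $\beta B'$. So from the second stage on we use only sets that meet each group in at most one point.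

## 7. The levels $K^n$ and the topology $\sigma$

From here to Section 9 we prove Proposition 2. Fix $\theta$ with $\theta^\omega=\theta\ge2^{\mathfrak c}$, and $e$ from Lemma 3.

**Definition 4 (levels, groups).** Let $K^0=D$ be a set of size $\theta$; the *groups* of $K^0$ are the singletons. Given $K^n$ partitioned into groups, call $S\subseteq K^n$ *transversal* if it meets each group in at most one point. By Zorn's lemma let $\mathcal A_n$ be a maximal family of countably infinite transversal subsets of $K^n$ such that distinct members have finite intersection. Let
$$K^{n+1}=\{(B,u):B\in\mathcal A_n,\ u\text{ a free ultrafilter on }B\},$$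
tagged so that the $K^n$ are pairwise disjoint. Its groups are the sets $B^*=\{(B,u):u\text{ free on }B\}$, $B\in\mathcal A_n$. Let $K=\bigcup_nK^n$ and $K^{\le n}=\bigcup_{m\le n}K^m$. For $T\subseteq B\in\mathcal A_n$ put $[B;T]=\{(B,u)\in B^*:T\in u\}$.

Inductively $|K^{n+1}|\le\theta^\omega\cdot2^{\mathfrak c}=\theta$, so $|K|=\theta$. By maximality,
$$\text{every infinite transversal }S\subseteq K^n\text{ has infinite intersection with some }B\in\mathcal A_n.\tag{4}$$
Indeed, take a countably infinite $S'\subseteq S$. It is transversal. Either it belongs to $\mathcal A_n$, or it cannot be added to $\mathcal A_n$, which means that some member meets it in an infinite set.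

**Definition 5 (the topology $\sigma$).** $O\subseteq K$ is *$\sigma$-open* if for every $(B,u)\in O$ there is $T\in u$ with $T\cup[B;T]\subseteq O$. We call such a $T$ a *witness* at $(B,u)$.

**Lemma 4.** (a) $\sigma$ is a topology; all subsets of $D$ and all $K^{\le n}$ are $\sigma$-open.

(b) If $T\subseteq B\in\mathcal A_n$ and $N_t\ni t$ is $\sigma$-open for each $t\in T$, then $[B;T]\cup\bigcup_{t\in T}N_t$ is $\sigma$-open.

(c) Let $\mathcal B_x=\{\{x\}\}$ for $x\in K^0$, and for $x=(B,u)\in K^{n+1}$ let $\mathcal B_x$ be the family of all sets $[B;T]\cup\bigcup_{t\in T}N_t$ with $T\in u$ and $N_t\in\mathcal B_t$. Then for $x\in K^n$ the family $\mathcal B_x$ is a local $\sigma$-base at $x$ of $\sigma$-open subsets of $K^{\le n}$, and $|\mathcal B_x|\le\mathfrak c$.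

*Proof.* (a) Unions of $\sigma$-open sets are $\sigma$-open, $\emptyset$ is trivially so, and $T=B$ is a witness for $K$. If $T,T'\in u$ are witnesses at $(B,u)$ for $O,O'$, then $T\cap T'\in u$ is a witness for $O\cap O'$, since $[B;T\cap T']\subseteq[B;T]\cap[B;T']$. A subset of $D$ contains no $(B,u)$. If $(B,u)\in K^{\le n}$, say $(B,u)\in K^{m+1}$ with $m+1\le n$, then $B\subseteq K^m$ and $[B;B]=B^*\subseteq K^{m+1}$, so $T=B$ is a witness for $K^{\le n}$.

(b) At points of $[B;T]$ the set $T$ is a witness, because $T\subseteq\bigcup_{t\in T}N_t$. At points of $N_t$ use that $N_t$ is $\sigma$-open.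

(c) Induct on $n$; for $n=0$ this is (a). Let $x=(B,u)\in K^{n+1}$. Members of $\mathcal B_x$ contain $x$ since $T\in u$. They are $\sigma$-open by (b) and the induction hypothesis, and contained in $K^{\le n+1}$. There are at most $\mathfrak c$ choices of $T$, and for each at most $\mathfrak c^\omega=\mathfrak c$ choices of $(N_t)_{t\in T}$. If $O\ni x$ is $\sigma$-open, take a witness $T\in u$. For each $t\in T\subseteq O$ choose $N_t\in\mathcal B_t$ with $N_t\subseteq O$. Then $[B;T]\cup\bigcup_{t\in T}N_t\subseteq O$. $\square$

## 8. Thin sets and the Hausdorff property of $\sigma$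

To separate $(B,u)$ from another point, we choose $T\in u$ and then neighborhoods of the infinitely many points of $T$, one level down. So separating two points at level $n+1$ forces us to separate countable sets at level $n$, and the induction must be carried out for countable sets from the start. The right class of sets is the following.

**Definition 6.** A countable $S\subseteq K^n$ is *thin* if it meets each group in a finite set.

Finite sets are thin, and so are countable transversal sets, such as the members of $\mathcal A_n$. A countably infinite subset of a single group $B^*$ is not.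

**Lemma 5 (reduction by one level).** Let $S\subseteq K^{n+1}$ be thin and let $E\subseteq K^n$ be finite. Then there are $T_s\in u$ for $s=(B,u)\in S$ such that the $T_s$ ($s\in S$) are pairwise disjoint and disjoint from $E$, and $\bigcup_{s\in S}T_s$ is a thin subset of $K^n$.

*Proof.* If $S=\emptyset$ there is nothing to do. Let $B_0,B_1,\dots$ enumerate without repetition the $B\in\mathcal A_n$ with $B^*\cap S\ne\emptyset$ (a finite or infinite list). For each $k$ the set $S\cap B_k^*$ is finite, because $S$ is thin. So we can choose for $s=(B_k,u)\in S\cap B_k^*$ sets $T^0_s\in u$, $T_s^0\subseteq B_k$, that are pairwise disjoint for different $s\in S\cap B_k^*$. The set $\bigcup_kB_k$ is countable. Let $A_0,A_1,\dots$ enumerate, without repetition, the groups of $K^n$ that meet it. For $s\in S\cap B_k^*$ let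
$$T_s=T^0_s\setminus\Big(E\cup\bigcup_{j<k}B_j\cup\bigcup_{j<k}A_j\Big).$$

*$T_s$ is in the ultrafilter.* $E$ is finite, $|B_k\cap B_j|<\omega$ for $j<k$, and $|B_k\cap A_j|\le1$ because $B_k$ is transversal. So only finitely many points of $T^0_s$ are removed, and the ultrafilter is free.

*Disjointness.* Within one $B_k$ the $T_s$ are disjoint by choice of the $T_s^0$. If $s\in B_k^*$, $s'\in B_j^*$ and $j<k$, then $T_s\cap B_j=\emptyset$ and $T_{s'}\subseteq B_j$. Clearly $T_s\cap E=\emptyset$.

*Thinness.* $\bigcup_sT_s$ is countable and meets only groups among the $A_j$. A point of $A_j\cap T_s$ with $s\in B_k^*$ lies in $A_j\cap B_k$, and $k\le j$, since for $j<k$ the set $A_j$ was removed. As $|A_j\cap B_k|\le1$ for each $k\le j$, we get $|A_j\cap\bigcup_sT_s|\le j+1$. $\square$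

**Lemma 6 (thin sets can be expanded).** If $S\subseteq K^n$ is thin, there are pairwise disjoint $\sigma$-open $N_s\ni s$ ($s\in S$) with $N_s\subseteq K^{\le n}$.

*Proof.* Induct on $n$. For $n=0$ take $N_s=\{s\}$. Let $S\subseteq K^{n+1}$ be thin. Take $T_s$ from Lemma 5 with $E=\emptyset$. The set $\bigcup_sT_s\subseteq K^n$ is thin, so by induction there are pairwise disjoint $\sigma$-open $N_t\ni t$, $N_t\subseteq K^{\le n}$, for $t\in\bigcup_sT_s$. For $s=(B,u)$ put
$$N_s=[B;T_s]\cup\bigcup_{t\in T_s}N_t.$$
This contains $s$, is $\sigma$-open by Lemma 4(b), and lies in $K^{\le n+1}$. Let $s\ne s'$ be in $S$. The sets $[B;T_s]$ and $[B';T_{s'}]$ are disjoint: if $B\ne B'$ they lie in different groups, and if $B=B'$ no ultrafilter contains both of the disjoint sets $T_s,T_{s'}$. Both lie in $K^{n+1}$, so they miss all $N_t\subseteq K^{\le n}$. Finally $\bigcup_{t\in T_s}N_t$ and $\bigcup_{t\in T_{s'}}N_t$ are disjoint, because $T_s\cap T_{s'}=\emptyset$ and the $N_t$ are pairwise disjoint. $\square$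

Lemma 6 handles two points at the same level. For different levels we lower the higher point.

**Lemma 7.** If $m\le n$, $x\in K^m$, $S\subseteq K^n$ is thin and $x\notin S$, there are $\sigma$-open $M\ni x$, $M\subseteq K^{\le m}$, and $\sigma$-open $N_s\ni s$ ($s\in S$) with $M\cap N_s=\emptyset$ for all $s\in S$.

*Proof.* Induct on $n-m$. If $n=m$, apply Lemma 6 to the thin set $S\cup\{x\}$. If $n>m$, apply Lemma 5 to $S$, with $E=\{x\}$ if $m=n-1$ and $E=\emptyset$ otherwise. The thin set $\bigcup_sT_s\subseteq K^{n-1}$ does not contain $x$: if $m=n-1$ by the choice of $E$, and if $m<n-1$ because $x\in K^m$. By the induction hypothesis there are $M\ni x$, $M\subseteq K^{\le m}$, and $N_t\ni t$ for $t\in\bigcup_sT_s$ with $M\cap N_t=\emptyset$, all $\sigma$-open. For $s=(B,u)$ put $N_s=[B;T_s]\cup\bigcup_{t\in T_s}N_t$, which contains $s$ and is $\sigma$-open by Lemma 4(b). Since $[B;T_s]\subseteq K^n$, $M\subseteq K^{\le m}$ and $m<n$, we get $M\cap N_s=\emptyset$. $\square$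

Given distinct $x\in K^m$ and $y\in K^n$ with $m\le n$, Lemma 7 with the thin set $S=\{y\}$ separates them. So $\sigma$ is Hausdorff.

## 9. The colored topology $\tau$ and its uncountable closed sets

**Proof of Proposition 2.**

**Step 1. The coloring, and a topology making (C1) true.** For each $B\in\bigcup_n\mathcal A_n$ fix a bijection $\omega\to B$, and let $C(B,u)$ be the value of $e$ at the ultrafilter on $\omega$ corresponding to $u$. Put $C=\emptyset$ on $D$, and let $K_a=\{x:C(x)\subseteq a\}$. Let $\tau$ be the topology with base
$$\{O\cap K_a:O\ \sigma\text{-open},\ a\in[\omega_1]^{<\omega}\}.$$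
This family is closed under finite intersections, as $K_a\cap K_b=K_{a\cap b}$. It covers $K$, since $x\in K_{C(x)}$, so it is a base. Each $\sigma$-open $O$ is the union of the sets $O\cap K_a$, so $\tau\supseteq\sigma$. Hence $\tau$ is Hausdorff, and the points of $D$ are $\tau$-isolated by Lemma 4(a). Each $K_a=K\cap K_a$ is $\tau$-open, which is (C1).

**Step 2. The character is still at most $\mathfrak c$.** If $x\in O\cap K_a$, then $C(x)\subseteq a$, so $K_{C(x)}\subseteq K_a$. Hence $\{N\cap K_{C(x)}:N\in\mathcal B_x\}$ is a local $\tau$-base at $x$, and $\chi(K)\le\mathfrak c$ by Lemma 4(c).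

**Step 3. An infinite one-colored set inside one $\beta B$.** It remains to prove (C2). Let $F$ be $\tau$-closed and uncountable, and suppose $C[F]$ is countable. $F$ is the union of the countably many sets $F\cap K^n\cap C^{-1}(a)$, $n<\omega$, $a\in C[F]$, so one of them is uncountable. Fix such $n$ and $a$, and a countably infinite $H\subseteq F\cap K^n\cap C^{-1}(a)$. There are two cases.

- If $H$ meets some group in an infinite set, then $n\ge1$, because the groups of $K^0$ are singletons. Shrink $H$ so that $H\subseteq B^*$ with $B\in\mathcal A_{n-1}$.
- Otherwise $H$ meets infinitely many groups. Picking one point from each group it meets gives an infinite transversal subset of $H$. By (4) this subset has infinite intersection with some $B\in\mathcal A_n$. Shrink $H$ so that $H\subseteq B$.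

In both cases $H$ is a countably infinite subset of $B\cup B^*$, which we identify with $\beta B$. Under this identification the sets $T\cup[B;T]$, $T\subseteq B$, are the standard basic clopen sets.

**Step 4. Limits of $H$ with new colors.** Let $\alpha\in\omega_1\setminus a$. By Lemma 3, transferred by the bijection $\omega\to B$, there is a free ultrafilter $v$ on $B$ in the closure $\overline H^{\,\beta B}$ such that $p=(B,v)$ has $C(p)=a\cup\{\alpha\}$. We check that $p$ is a $\tau$-limit of $H$. By Step 2 and Definition 5, every $\tau$-neighborhood of $p$ contains $(T\cup[B;T])\cap K_{C(p)}$ for some $T\in v$. As $v\in\overline H^{\,\beta B}$, some $h\in H$ lies in $T\cup[B;T]$. Moreover $C(h)=a\subseteq C(p)$, so $h\in K_{C(p)}$. This is where it matters that the color increased. Hence $p\in\overline H^{\,\tau}\subseteq F$.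

Thus $a\cup\{\alpha\}\in C[F]$ for all $\alpha\in\omega_1\setminus a$, so $C[F]$ is uncountable, a contradiction. This proves (C2). With $|K|=|D|=\theta$ and $\theta\ge2^{\mathfrak c}\ge\omega_1$, $(K,\tau,D,C)$ is a colored space of size $\theta$. $\square$

This completes the proof of Theorem 1: the inequality (1) fails for some Hausdorff space, in ZFC.

## 10. $(P_\omega)$ without $(P_{\mathfrak c})$, and the character $\omega_1$ under CH

Theorem 2, applied with bases split into pieces with at most one element, shows that *$(P_\kappa)$ for some $\kappa\ge\chi(X)$ implies $|X|\le2^\kappa$* for Hausdorff $X$. Indeed, take $\lambda=\kappa$, so that $\lambda\cdot\chi(X)=\kappa$, and write a local base of open sets of size at most $\kappa$ at each $p$ as $\bigcup_{i<\kappa}\mathcal B_{p,i}$ with $|\mathcal B_{p,i}|\le1$. Now let $X$ be a space from Theorem 1 with $|X|>2^{\mathfrak c}$. It has $(P_\omega)$. Since $\chi(X)\le\mathfrak c$, it cannot have $(P_{\mathfrak c})$. So the defining property of $sqL$ is not upward hereditary in $\kappa$, which is why the gap at the end of Section 3 could not be closed. By Theorem 2, (1) can fail only when $sqL(X)<\chi(X)$.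

For $sqL(X)=\omega$ this means that (1) holds when $\chi(X)=\omega$ and can fail with $\chi(X)\le\mathfrak c$. Under CH it fails at $\chi(X)=\omega_1$, the least value not excluded by Theorem 2. Indeed, for $X$ as above $\chi(X)\le\mathfrak c=\omega_1$, and $\chi(X)=\omega$ would give $|X|\le2^\omega$ by Theorem 2. So $\chi(X)=\omega_1$, while $|X|>2^{\mathfrak c}=2^{\omega_1}=2^{sqL(X)\cdot\chi(X)}$.
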